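# Tangencies between curves and subgroup schemes of an abelian scheme

## 1. The finiteness theorem for singular intersections

For a curve $\mathcal C$ in an abelian scheme $\mathcal A\to S$ and a flat subgroup scheme $G$ of $\mathcal A$, write $\mathcal C\cap_{sing}G$ for the set of points of $\mathcal C\cap G$ at which the intersection multiplicity of $\mathcal C$ and $G$ is strictly greater than $1$, and put
$$\mathcal C^{\{1,sing\}}=\bigcup_{\substack{G\text{ flat}\\ \operatorname{codim}G\ge1}}\mathcal C\cap_{sing}G ,\tag{1}$$
where $G$ runs through all flat subgroup schemes of $\mathcal A$ of codimension at least $1$.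

**Theorem 1.** Let $S$ be a smooth irreducible curve over $\overline{\mathbb Q}$, let $\mathcal A\to S$ be an abelian scheme over $\overline{\mathbb Q}$, and let $\mathcal C\subset\mathcal A$ be an irreducible curve over $\overline{\mathbb Q}$, dominant over $S$ and not contained in a proper subgroup scheme of $\mathcal A$, even after a finite base change. Then $\mathcal C^{\{1,sing\}}$ is finite. No assumption is made on isotrivial elliptic components of $\mathcal A$.

**Theorem 2.** Let $S,\mathcal A$ be as in Theorem 1 and let $\mathcal C\subset\mathcal A$ be any irreducible curve over $\overline{\mathbb Q}$ dominating $S$. Then $\bigcup_G\mathcal C\cap_{sing}G$, taken over all flat subgroup schemes $G$ of $\mathcal A$ that do not contain $\mathcal C$, is finite.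

In words: a curve $\mathcal C$ meets the countably many subgroup schemes of $\mathcal A$, usually in infinitely many points altogether. We ask how often it can meet one of them tangentially. The answer is: at finitely many points, all subgroup schemes taken together.

The question comes from Nicola Ottolini, "Singular intersections in families of abelian varieties", arXiv:2506.15344 (2025). The problem grants the following, which we use as an input.

**Input (K).** In the situation of Theorem 1, if $\mathcal A$ has no isotrivial elliptic component, then $\mathcal C^{\{1,sing\}}$ is finite.

So the work lies in subgroup schemes related to constant elliptic curves. In Theorem 2 the condition $\mathcal C\not\subset G$ cannot be dropped: if $\mathcal C\subset G$, then $\mathcal C\cap G=\mathcal C$ and every local length is infinite. Theorem 2 shows that finiteness holds as soon as $\mathcal C$ lies in no proper flat subgroup scheme over $S$ itself, so the answer does not depend on how the words "even after a finite base change" are read. Its proof uses Theorem 1.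

## 2. Flat subgroup schemes, multiplicities, isotrivial components

Varieties are over $\overline{\mathbb Q}$ unless stated otherwise, subgroup schemes are closed, $\eta$ denotes a generic point, and $K=\overline{\mathbb Q}(S)$.

**Flat subgroup schemes.** Since $S$ is a Dedekind scheme, a closed subscheme of $\mathcal A$ is flat over $S$ exactly when it is the scheme-theoretic closure of its generic fibre. So a flat subgroup scheme $G$ is the closure of $G_\eta$, which is reduced because group schemes of finite type over a field of characteristic $0$ are smooth. Conversely, let $G$ be the closure of an algebraic subgroup $G_\eta\subset\mathcal A_\eta$. Then $G\times_SG$ is flat, hence is the closure of $G_\eta\times G_\eta$, so addition maps it into $G$, and likewise for inversion: $G$ is a flat subgroup scheme. Its codimension is $\dim\mathcal A_\eta-\dim G_\eta$.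

If $H$ is any subgroup scheme with $H_\eta=\mathcal A_\eta$, then $H$ contains the closure of $\mathcal A_\eta$, so $H=\mathcal A$; thus $H$ is proper if and only if $H_\eta\ne\mathcal A_\eta$. A curve dominating $S$ and contained in $H$ has its generic point in $H_\eta$, so it is contained in the closure of $H_\eta$.

Example. In $E\times S$, with $E$ an elliptic curve, $E[2]\times S$ is flat. The union of the zero section with the three nonzero points of $E[2]\times\{s_0\}$ is a closed subgroup scheme that is not flat, since three of its components do not dominate $S$.

**Multiplicity.** The multiplicity at $x$ is the length of $\mathcal O_{\mathcal C\cap G,x}$. For $\operatorname{codim}G=1$, Lemma 5 below shows that $G$ is smooth over $S$, hence locally a smooth divisor in $\mathcal A$, so at smooth points of $\mathcal C$ the usual definitions agree. Example: if $\mathcal C\subset E\times S$ is the graph of $P:S\to E$, $G$ is the zero section and $\tau$ is a local parameter of $E$ at $0$, then the multiplicity at a point over $s$ with $P(s)=0$ is the order of vanishing of $\tau\circ P$ at $s$. It exceeds $1$ exactly when $(dP)_s=0$.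

**Isotrivial elliptic component.** The scheme $\mathcal A$ has one if, possibly after a base change, $\mathcal A=E\times\mathcal A'$ with $E$ a constant elliptic curve. Example: $ty^2=x^3+x$ over $\{t\ne0\}$ becomes constant after $t=s^2$. The Legendre family $y^2=x(x-1)(x-\lambda)$ has nonconstant $j$-invariant, so it has no isotrivial elliptic component.

**Finite base change.** "Not contained in a proper subgroup scheme, even after a finite base change" means: for every finite $S'\to S$ with $S'$ a smooth irreducible curve, no component of $\mathcal C\times_SS'$ lies in a proper subgroup scheme of $\mathcal A\times_SS'$.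

Example. Let $S'\to S$ be a finite étale double cover of smooth irreducible curves with involution $\iota$, let $P:S'\to E$ be nonconstant, and let $\mathcal A$ be the quotient of $E^2\times S'$ by the free involution $(z_1,z_2,s)\mapsto(z_2,z_1,\iota s)$. It is an abelian scheme over $S$ with $\mathcal A\times_SS'=E^2\times S'$. Let $\mathcal C$ be the image of $\{(P(s),0,s)\}$. Then $\mathcal C\times_SS'$ has the two components $\{(P(s),0,s)\}$ and $\{(0,P(\iota s),s)\}$, and the first lies in $E\times0\times S'$. But if $\mathcal C\subset G$ over $S$, then $G\times_SS'$ contains both components. Their generic points have infinite order, since $nP$ is nonconstant for $n\ge1$, so the generic fibre of $G\times_SS'$ contains $E\times0$ and $0\times E$, and $G=\mathcal A$. Theorem 1 does not apply to this $\mathcal C$, but Theorem 2 does.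

## 3. Tangency to a constant elliptic quotient is the vanishing of a 1-form

Let $E/\overline{\mathbb Q}$ be an elliptic curve, $O=\operatorname{End}(E)$, which is commutative ($\mathbb Z$ or an order in an imaginary quadratic field), and $\omega\ne0$ an invariant differential. Then $\omega$ vanishes nowhere, $(\varphi+\psi)^*\omega=\varphi^*\omega+\psi^*\omega$ for morphisms $\varphi,\psi$ to $E$, and $\alpha^*\omega=\rho(\alpha)\omega$ for $\alpha\in O$ with an injective ring homomorphism $\rho:O\to\overline{\mathbb Q}$. For a morphism $\varphi$ from a smooth curve to $E$, $(d\varphi)_x=0$ if and only if the form $\varphi^*\omega$ vanishes at $x$.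

**The case $\mathcal A=E\times S$.** A proper flat $G$ has finite generic fibre, so $G_\eta$ is killed by some $N\ge 1$ and $G\subset E[N]\times S$. The right side is a disjoint union of copies $\{T\}\times S$ of $S$, and $G$ is a union of some of them. Let $\mathcal C$ be smooth with projection $P:\mathcal C\to E$. Then $x\in\mathcal C\cap_{sing}G$ forces $P(x)$ to be torsion and $(dP)_x=0$. If $P$ is constant, its value is nontorsion by hypothesis and there is no intersection at all. Otherwise $P^*\omega$ is a nonzero holomorphic form on the smooth completion of $\mathcal C$, of genus $g$ say, and there are at most $2g-2$ points. Here tangency alone suffices.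

**The case $\mathcal A=E^r\times S$.** Now $\mathcal C$ has projections $P_1,\dots,P_r$ to $E$, and a codimension-one subgroup $\{a\cdot z=0\}$ with $a\in O^r\setminus0$ gives the morphism $w=a\cdot P=\sum a_jP_j$. Tangency at a smooth point $x$ means $w(x)=0$ and $(dw)_x=0$. The form $w^*\omega=\sum\rho(a_j)P_j^*\omega$ now moves with $a$, so we no longer have one fixed form. Section 6 has an example where infinitely many points satisfy the tangency condition and infinitely many satisfy the incidence condition; it is the two together that must be finite.

This suggests the core statement. For a smooth projective irreducible curve $X$ of genus $g$ let $\operatorname{Mor}(X,E)$ be the $O$-module of morphisms $X\to E$.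

**Theorem 3.** Let $W\subset\operatorname{Mor}(X,E)$ be a finitely generated $O$-submodule. Then there are only finitely many $x\in X$ for which some nonconstant $w\in W$ satisfies $w(x)=0$ and $(dw)_x=0$.

## 4. Heights of the points satisfying a relation without constants

The obvious plan for Theorem 3 is to bound the degree and the height of the points and to apply Northcott's theorem. We use absolute Weil heights $h_L:V(\overline{\mathbb Q})\to\mathbb R$ attached to line bundles $L$ on projective varieties $V$:

* (H1) $h_L$ is defined up to $O(1)$ and is additive in $L$;
* (H2) heights are functorial under morphisms;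
* (H3) $h_L\ge-O(1)$ if $L$ is globally generated;
* (H4) Northcott: if $L$ is ample, there are finitely many points of bounded degree and bounded height.

Let $\hat h$ be the canonical height on $E(\overline{\mathbb Q})$ attached to the symmetric bundle $\mathcal O(0_E)$. It is a quadratic form, and $\hat h=h_{\mathcal O(0_E)}+O(1)$. Fix $x_0\in X$ and let $h$ be a height on $X$ attached to $\mathcal O(x_0)$. A positive power of $\mathcal O(x_0)$ is globally generated, so by (H3) we may choose $h\ge0$. For $\varphi\in\operatorname{Mor}(X,E)$ put $\deg\varphi=\deg\varphi^*\mathcal O(0_E)$. This is $0$ for constants, and the usual degree, at least $1$, otherwise.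

**Lemma 4.** Let $r\ge1$ and let $R=(R_1,\dots,R_r):X\to E^r$ be such that $R_\lambda:=\lambda\cdot R$ is nonconstant for every $\lambda\in O^r\setminus0$. Then $h(x)$ is bounded on the set of $x\in X(\overline{\mathbb Q})$ for which $R_\lambda(x)=0$ for some $\lambda\in O^r\setminus0$.

**Step 1: compare $\hat h\circ\varphi$ with $h$ for one morphism.** We claim that for every $\varepsilon>0$ and every $\varphi\in\operatorname{Mor}(X,E)$
$$\bigl|\hat h(\varphi(x))-\deg(\varphi)\,h(x)\bigr|\le\varepsilon h(x)+C_{\varepsilon,\varphi}\qquad(x\in X(\overline{\mathbb Q})).\tag{2}$$
Let $L$ be a line bundle of degree $0$ on $X$ and $\nu\ge1$. Both bundles $\mathcal O(x_0)\otimes L^{\pm\nu}$ have degree $1$, so they are ample and have globally generated positive powers. By (H1) and (H3), $h\pm\nu h_L\ge-O_{\nu,L}(1)$, that is, $|h_L|\le h/\nu+O_{\nu,L}(1)$. Write $\varphi^*\mathcal O(0_E)\cong\mathcal O(x_0)^{\deg\varphi}\otimes L$ with $\deg L=0$. By (H1) and (H2), $\hat h(\varphi(x))=\deg(\varphi)h(x)+h_L(x)+O(1)$. Taking $\nu\ge1/\varepsilon$ gives (2).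

**Step 2: the degree is a positive definite quadratic form.** Identify $O^r\cong\mathbb Z^n$ with basis $e_1,\dots,e_n$, let $|\cdot|$ be the sup norm, and put $q(\lambda)=\deg R_\lambda$. Let $s,\delta:E\times E\to E$ be the sum and the difference and $L=\mathcal O(0_E)$. As $L$ is symmetric, $s^*L\otimes\delta^*L\cong\operatorname{pr}_1^*L^2\otimes\operatorname{pr}_2^*L^2$. Pulling this back by $(R_\lambda,R_\mu):X\to E\times E$ and taking degrees,
$$q(\lambda+\mu)+q(\lambda-\mu)=2q(\lambda)+2q(\mu).\tag{3}$$
A rational-valued function on $\mathbb Z^n$ with the parallelogram law is a quadratic form with rational coefficients. By hypothesis $q(\lambda)\ge1$ for $\lambda\ne0$. This does not yet say that $q$ is positive definite on $\mathbb R^n$. By homogeneity $q>0$ on $\mathbb Q^n\setminus0$, and by continuity $q\ge0$ on $\mathbb R^n$. The isotropic vectors of a positive semidefinite form are its radical, which here is the kernel of a rational matrix and so is spanned by rational vectors. It contains no nonzero rational vector, hence it is $0$. So $q$ is positive definite on $\mathbb R^n$, and by compactness of the unit sphere $q(\lambda)\ge c_0|\lambda|^2$ with some $c_0>0$.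

**Step 3: a comparison uniform in $\lambda$.** Fix $x$. Since $\lambda\mapsto R_\lambda(x)$ is a homomorphism, $f(\lambda)=\hat h(R_\lambda(x))-q(\lambda)h(x)$ is a quadratic form on $\mathbb Z^n$, so
$$f(\lambda)=\sum_i\lambda_i^2f(e_i)+\sum_{i<j}\lambda_i\lambda_j\bigl(f(e_i+e_j)-f(e_i)-f(e_j)\bigr).$$
Apply (2) to the finitely many morphisms $R_{e_i}$ and $R_{e_i+e_j}$, with one common constant $C_\varepsilon$. Counting terms, $n+\tfrac32n(n-1)\le2n^2$, so
$$\bigl|\hat h(R_\lambda(x))-q(\lambda)h(x)\bigr|\le2n^2|\lambda|^2\bigl(\varepsilon h(x)+C_\varepsilon\bigr),\tag{4}$$
where $C_\varepsilon$ depends neither on $\lambda$ nor on $x$.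

**Step 4: insert the relation.** If $R_\lambda(x)=0$ with $\lambda\ne0$, then (4) gives $c_0|\lambda|^2h(x)\le2n^2|\lambda|^2(\varepsilon h(x)+C_\varepsilon)$. Cancel $|\lambda|^2$ and take $\varepsilon=c_0/(4n^2)$. Then $h(x)\le4n^2C_\varepsilon/c_0$. $\square$

## 5. Where nontorsion constants defeat the height bound

Let $W$ be as in Theorem 3, let $\Sigma$ be the set of points $x$ in that theorem, and let $W_c\subset W$ be the submodule of constant morphisms.

**Choice of bases.** If $Nw$ is constant with $N\ge1$, then $w$ maps the irreducible curve $X$ into a finite fibre of $[N]$, so $w$ is constant. Choose $Q=(Q_1,\dots,Q_r)$ in $W$ whose images form a basis of $(W/W_c)\otimes\mathbb Q$ over the field $O\otimes\mathbb Q$. The module $W_c$ is finitely generated, because $O$ is Noetherian. Choose $c=(c_1,\dots,c_l)$ in $W_c\subset E(\overline{\mathbb Q})$ whose images form a basis of $W_c\otimes\mathbb Q$. Then $Q$ and $c$ together give a basis of $W\otimes\mathbb Q$. Clearing denominators and killing torsion, for every $w\in W$ there are $N\ge1$, $a\in O^r$, $b\in O^l$ with $Nw=a\cdot Q+b\cdot c$. If $w$ is nonconstant, so is $Nw$, hence $a\ne0$. Put $\varphi_a=a\cdot Q$. For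 $a\ne0$ its image in $(W/W_c)\otimes\mathbb Q$ is nonzero, so $\varphi_a$ is nonconstant. Hence for every $x\in\Sigma$ there are $a\in O^r\setminus0$ and $b\in O^l$ with
$$\varphi_a(x)+b\cdot c=0,\qquad(d\varphi_a)_x=0.\tag{5}$$
If $r=0$ then $\Sigma=\varnothing$, so let $r\ge1$.

**Bounded degree.** Let $k$ be a number field over which $X,E,\omega$, all elements of $O$ and all $Q_j$ are defined, with $c_j\in E(k)$ and $x_0\in X(k)$. Let $x\in\Sigma$ with $(a,b)$ as in (5). As $\varphi_a$ is nonconstant and the characteristic is $0$, $\varphi_a^*\omega$ is a nonzero global holomorphic $1$-form on $X$, defined over $k$. Its zeros are exactly the points where $d\varphi_a=0$, and there are $2g-2$ of them with multiplicity. All $k$-conjugates of $x$ are among them, so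
$$[k(x):k]\le2g-2.\tag{6}$$
Moreover, since $\varphi_a$ and $b\cdot c$ are defined over $k$, (5) holds with the same $a,b$ at every $k$-conjugate of $x$.

**Bounded height, if the constants are torsion.** If $W_c$ is torsion, then $l=0$ and (5) reads $\varphi_a(x)=0$. Lemma 4 with $R=Q$ bounds $h(x)$, and with (6) Northcott gives Theorem 3.

**The failure.** If $W_c$ contains a nontorsion point, (4) with $R=Q$ and (5) give only that $q(a)h(x)$ equals $\hat h(b\cdot c)$ up to an error of size $2n^2|a|^2(\varepsilon h(x)+C_\varepsilon)$, and nothing bounds $b$ in terms of $a$. The relation $w(x)=0$ by itself cannot give a height bound: let $\varphi\in W$ be nonconstant and $c\in W_c$ nontorsion, and for $n\ge1$ choose $x_n$ with $\varphi(x_n)=-nc$. Then $w_n=\varphi+nc\in W$ vanishes at $x_n$, while (2) gives $(\deg\varphi+\varepsilon)h(x_n)\ge n^2\hat h(c)-C_{\varepsilon,\varphi}$, and $\hat h(c)>0$. So $h(x_n)\to\infty$. The derivative condition, used so far only to bound the degree, must be used again to remove $b\cdot c$.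

## 6. A genus-two curve with two maps to an elliptic curve

Let $X$ be the smooth projective model of $y^2=x^6+1$, of genus $2$, let $E:v^2=u^3+1$ and $\omega=du/v$. Then $O=\mathbb Z[\zeta]$ with $\zeta$ a primitive cube root of unity acting by $(u,v)\mapsto(\zeta u,v)$, so $\alpha^*\omega=\alpha\omega$ for $\alpha\in O\subset F=\mathbb Q(\zeta)$. Two morphisms $X\to E$ are
$$P_1=(x^2,\,y),\qquad P_2=(x^{-2},\,yx^{-3}),$$
the second because $y^2x^{-6}=1+x^{-6}$. Both have degree $2$, and
$$P_1^*\omega=\frac{2x\,dx}{y},\qquad P_2^*\omega=\frac{-2x^{-3}dx}{yx^{-3}}=-\frac{2\,dx}{y},\qquad(a_1P_1+a_2P_2)^*\omega=2(a_1x-a_2)\frac{dx}{y}.\tag{7}$$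

For $(a_1,a_2)\in O^2\setminus0$ put $t=a_2/a_1\in\mathbb P^1(F)$. If $t\ne\infty$, the zeros of (7) are the two points $(t,\pm\sqrt{t^6+1})$. They are distinct, because $t^6=-1$ would force $t$ to be a root of unity of order $4$ or $12$, and $F$ contains none. If $t=\infty$, the form is a multiple of $dx/y$. With $s=1/x$ and $z=y/x^3$ it equals $-s\,ds/z$ up to that factor, and it vanishes at the two points at infinity.

So every $t\in F$ gives tangency points, of degree at most $2$ over $F$: the derivative condition alone holds at infinitely many points, of unbounded height.

Let $c\in E(\overline{\mathbb Q})$ be nontorsion. (Such $c$ exist: infinitely many points of $E$ have $u\in\mathbb Q$ and degree at most $2$, but by Northcott only finitely many torsion points have degree at most $2$.) Let $W=OP_1+OP_2+Oc$. By Section 5, incidence alone also holds at infinitely many points.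

**The two conditions together.** First, $q(a)=\deg(a_1P_1+a_2P_2)$ can be computed. For $\sigma(x,y)=(-x,y)$ we have $P_1\sigma=P_1$ and $P_2\sigma=-P_2$, so $q(a_1,-a_2)=q(a_1,a_2)$, and the parallelogram law gives $q(a)=q(a_1,0)+q(0,a_2)=2|a_1|^2+2|a_2|^2$, where $|a_i|^2$ is the norm of $a_i$. So $a_1P_1+a_2P_2$ is nonconstant for $a\ne0$. Let $k\supset F$ be a number field with $c\in E(k)$.

Suppose $w=\varphi+\beta c$, with $\varphi=a_1P_1+a_2P_2$ and $a\ne0$, satisfies $w(x)=0$ and $(dw)_x=0$. If $x\in X(k)$, it is one of finitely many points by Faltings' theorem. Otherwise $x=(t,y)$ with $t\in F$, and its other $k$-conjugate is $\iota x=(t,-y)$. Now $P_i\circ\iota=-P_i$, so $\varphi(\iota x)=-\varphi(x)$. But $w$ vanishes at $\iota x$ too, so both $\varphi(x)$ and $\varphi(\iota x)$ equal $-\beta c$. Adding, $0=-2\beta c$. The constant is torsion, and in fact $2\varphi(x)=0$. Lemma 4 with $R=(2P_1,2P_2)$ now bounds $h(x)$, and Northcott gives finiteness.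

Two facts were used: $\varphi$ takes the same value $-\beta c$ at all conjugates of $x$, and the sum of the values of $\varphi$ over the conjugates is known in advance. The second was special here: the conjugates formed a fibre of the hyperelliptic map. In general it comes from Faltings' theorem on the Jacobian, with the help of the tangency.

## 7. Faltings' theorem on symmetric powers and the proof of Theorem 3

**Input (F)** (Faltings, *The general case of S. Lang's conjecture*, 1994). If $V$ is a closed subvariety of an abelian variety $J$ over an algebraically closed field of characteristic $0$ and $\Gamma\subset J$ is a finitely generated subgroup, then $V\cap\Gamma$ is a finite union of sets $(\gamma_i+B_i)\cap\Gamma$ with $B_i$ abelian subvarieties and $\gamma_i+B_i\subset V$.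

For $J$ the Jacobian of a curve $X$ of genus at least $2$ and $V=X$, a translate $\gamma_i+B_i\subset X$ of positive dimension would equal $X$ and have genus $1$; so all $B_i=0$ and $X(k)$ is finite, as used in Section 6. Besides (F) we need the Mordell–Weil theorem: $J(k)$ is finitely generated for an abelian variety $J$ over a number field $k$.

We keep $Q,c,k,x_0$ from Section 5, with $r\ge1$, and suppose that $\Sigma$ is infinite.

**Step 1: collect conjugates into one rational point.** By (6) there is $m\ge1$ for which $\Sigma_m=\{x\in\Sigma:[k(x):k]=m\}$ is infinite. For $x\in\Sigma_m$ let $D_x=y_1+\dots+y_m\in(\operatorname{Sym}^mX)(k)$ be the sum of its $m$ distinct $k$-conjugates. The set $T=\{D_x:x\in\Sigma_m\}$ is infinite, because each $D_x$ comes from only $m$ points $x$.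

**Step 2: find a component of the closure of $T$ on which $T$ is dense.** Let $Z_i$ be the irreducible components of the Zariski closure $\overline T$, and let $Z$ be one of positive dimension; it exists as $T$ is infinite. We have $\overline T=\bigcup_i\overline{T\cap Z_i}$. So each irreducible $Z_i$ lies in some $\overline{T\cap Z_j}\subset Z_j$, whence $j=i$. Thus $T\cap Z$ is dense in $Z$.

**Step 3: the image of $Z$ in the Jacobian is a translate of an abelian subvariety.** Let $J$ be the Jacobian of $X$ and $u:\operatorname{Sym}^mX\to J$, $u(D)=[D-mx_0]$, defined over $k$. The image $u(Z)$ is closed and irreducible, and $u(T\cap Z)$ is a dense subset of it contained in $\Gamma=J(k)$. By (F), $u(Z)\cap\Gamma$ is a finite union of sets $(\gamma_i+B_i)\cap\Gamma$ with $\gamma_i+B_i\subset u(Z)$. Taking closures, $u(Z)=\bigcup_i(\gamma_i+B_i)$, and by irreducibility $u(Z)=\gamma+B$ for one of them. The case $B=0$ is allowed.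

**Step 4: discard the points where $u|_Z$ is not smooth.** By generic smoothness there is a dense open $U\subset Z$, inside the regular locus of $Z$, such that
$$d(u|_Z)_D:T_DZ\to T_{u(D)}(\gamma+B)\quad\text{is surjective for all }D\in U.\tag{8}$$
As $T\cap Z$ is dense in $Z$, $T\cap U$ is dense in $U$; since $\dim U>0$, it is infinite. Hence $\Sigma_U=\{x\in\Sigma_m:D_x\in U\}$ is infinite.

**Step 5: express the sum over conjugates through $J$.** For $a\in O^r$ let $q_a:J\to E$ be the homomorphism with $q_a([y-x_0])=\varphi_a(y)-\varphi_a(x_0)$. It exists and is unique by the Albanese property of $J$. By uniqueness $q_a=\sum_ja_jq_j$, where $q_j$ is induced by $Q_j$. For $D=\sum y_i$,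
$$q_a(u(D))=\sum_{i=1}^m\varphi_a(y_i)-m\,\varphi_a(x_0).\tag{9}$$

**Step 6: tangency makes $q_a$ constant on $\gamma+B$.** Let $x\in\Sigma_U$ with $(a,b)$ as in (5) and $D_x=\sum y_i$. The $y_i$ are distinct, so the quotient map $X^m\to\operatorname{Sym}^mX$ is étale at $(y_1,\dots,y_m)$. By (9), the pullback of $(q_a\circ u)^*\omega$ to $X^m$ is $\sum_i\operatorname{pr}_i^*\varphi_a^*\omega$. Each $\varphi_a^*\omega$ vanishes at $y_i$, because (5) holds at every conjugate. So $(q_a\circ u)^*\omega$ vanishes at $D_x$ as a cotangent vector.

Let $\theta=(q_a|_{\gamma+B})^*\omega$. Its pullback by $u|_Z$ is the restriction of $(q_a\circ u)^*\omega$ to $Z$, so it vanishes at $D_x$. By (8) the cotangent map is injective there, so $\theta$ vanishes at $u(D_x)$. Up to translations, $q_a|_{\gamma+B}$ is the homomorphism $q_a|_B:B\to E$, so $\theta$ is translation invariant, and hence $\theta=0$. Therefore $q_a|_B$ has zero differential everywhere. In characteristic $0$ it is constant, so $q_a|_B=0$. Thus $q_a$ is constant on $\gamma+B$, and $q_a(u(D_x))=q_a(\gamma)$.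

**Step 7: remove the constants.** Put $p_j=q_j(\gamma)+mQ_j(x_0)\in E(\overline{\mathbb Q})$ and $p=(p_1,\dots,p_r)$. These do not depend on $x$. By (9) and Step 6, $\sum_i\varphi_a(y_i)=q_a(\gamma)+m\varphi_a(x_0)=a\cdot p$. By (5) at each conjugate, $\varphi_a(y_i)=-b\cdot c=\varphi_a(x)$ for all $i$, so the left side is $m\varphi_a(x)$. Hence, with $mQ$ formed in the group law,
$$a\cdot R(x)=0,\qquad R:=mQ-p:X\to E^r.\tag{10}$$
The unbounded quantity $b\cdot c$ is gone, and the only constants left are those of the one fixed point $p$.

**Step 8: Northcott.** For $\lambda\in O^r\setminus0$, $\lambda\cdot R=m\varphi_\lambda-\lambda\cdot p$ is nonconstant, since $\varphi_\lambda$ is. By (10) and Lemma 4, $h$ is bounded on $\Sigma_U$. The points of $\Sigma_U$ have degree $m$ over $k$, and $\mathcal O(x_0)$ is ample, so $\Sigma_U$ is finite by (H4). This contradicts Step 4 and proves Theorem 3. $\blacksquare$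

In Section 6, for $m=2$, all the $D_x$ lie on the line $\{x+\iota x\}\subset\operatorname{Sym}^2X$, which $u$ contracts to a point. There $B=0$ and Step 6 needed no tangency.

## 8. Flat subgroup schemes as open parts of kernels

To reach Theorem 3 we must write a flat subgroup scheme of codimension one through a homomorphism to an elliptic scheme. We use these textbook facts.

* Poincaré: an abelian subvariety $B$ of an abelian variety $A$ has a complement $B'\subset A$ with $B\times B'\to A$ an isogeny. Hence $A/B$ is isogenous to $B'$, and $B$ is the image of an endomorphism of $A$.
* An abelian scheme $\mathcal Q\to S$ is the Néron model of its generic fibre: for $\mathcal X\to S$ smooth, every $K$-morphism $\mathcal X_\eta\to\mathcal Q_\eta$ extends uniquely to $\mathcal X\to\mathcal Q$.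
* Néron–Ogg–Shafarevich: good reduction at $s$ means that inertia at $s$ acts trivially on the Tate module. So abelian subvarieties of abelian varieties with good reduction, and varieties isogenous to these, have good reduction. If the reduction is good at all closed points, the Néron model is an abelian scheme.
* In characteristic $0$ a surjective homomorphism of algebraic groups is smooth. On abelian schemes over $S$, $[M]$ is étale and surjective for $M\ge1$.

**Lemma 5.** Let $G\subset\mathcal A$ be a flat subgroup scheme of codimension $e$. There are an abelian scheme $\mathcal Q\to S$ of relative dimension $e$ and a smooth surjective homomorphism $\psi:\mathcal A\to\mathcal Q$ such that $\ker\psi$ is smooth over $S$ and $G$ is an open and closed subscheme of $\ker\psi$.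

**Step 1: extend the quotient by the identity component.** $B=(G_\eta)^0$ is smooth, proper and geometrically connected, so it is an abelian subvariety of $\mathcal A_\eta$, of codimension $e$. By Poincaré and Néron–Ogg–Shafarevich, $\mathcal A_\eta/B$ has good reduction everywhere, so its Néron model $\mathcal Q$ is an abelian scheme. The quotient map extends to $\pi:\mathcal A\to\mathcal Q$, which is a homomorphism because it is one over the dense generic fibre. It is proper and dominant, hence surjective. On each fibre $\pi_s$ is a surjective homomorphism of algebraic groups in characteristic $0$, hence smooth. By the fibrewise criterion $\pi$ is flat, and so it is smooth.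

**Step 2: kill the component group.** Let $M\ge1$ kill the finite group scheme $G_\eta/B$ and put $\psi=M\pi$. It is smooth and surjective, since $[M]$ on $\mathcal Q$ is étale and surjective. So $\ker\psi$ is smooth over $S$, and $G_\eta\subset(\ker\psi)_\eta$. Both groups are smooth of the same dimension, so the closed subgroup $G_\eta$ is a union of connected components of $(\ker\psi)_\eta$.

**Step 3: pass to closures.** $\ker\psi$ is regular, so its connected components are irreducible; it is flat over $S$, so they dominate $S$. Hence they are the closures of the connected components of $(\ker\psi)_\eta$, bijectively. So the closure $G$ of $G_\eta$ is a union of connected components of $\ker\psi$. $\square$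

If $e=1$, then $\mathcal Q$ is an elliptic scheme, its zero section is locally cut out by one equation, and so $G$ is locally a divisor, smooth over $S$.

**Lemma 6.** (i) Every surjective homomorphism of abelian schemes over $S$ is smooth. (ii) The closure in $\mathcal A$ of an abelian subvariety $B\subset\mathcal A_\eta$ is an abelian subscheme. (iii) Homomorphisms between generic fibres of abelian schemes over $S$ extend uniquely to $S$.

Proof. (i) is the fibrewise argument of Step 1. (ii) By Lemma 5 the closure $\mathcal B$ is smooth over $S$, and it is proper and integral. Let $f:\mathcal B\to S$. Then $f_*\mathcal O_{\mathcal B}$ is finite over $\mathcal O_S$, and its generic stalk is $H^0(B,\mathcal O_B)=K$, as $B$ is geometrically integral. Since $S$ is normal, $f_*\mathcal O_{\mathcal B}=\mathcal O_S$, so all fibres are connected. (iii) is the Néron property together with density. $\square$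

## 9. Proof of Theorem 1: separating isotrivial from non-isotrivial elliptic quotients

**Input (BC)** (F. Barroero, L. Capuano, *Unlikely intersections in families of abelian varieties and the polynomial Pell equation*, Proc. London Math. Soc. 120 (2020), Theorem 1.1). For $S,\mathcal A,\mathcal C$ as in Theorem 1, the intersection of $\mathcal C$ with the union of all flat subgroup schemes of codimension $\ge2$ is finite.

A subgroup scheme of codimension one is detected by a single elliptic quotient $F$ of $\mathcal A$. If $F$ is not isotrivial we divide out the isotrivial elliptic part and apply (K). This fails precisely if $F$ is isotrivial, since then $\psi$ does not factor through the quotient; Theorem 3 takes over there.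

**Step 1: reduce to smooth $\mathcal C$ and codimension one.** Replace $\mathcal C$ by its closure in $\mathcal A$. The local rings at the old points do not change, so the set (1) can only grow. The fibres of $\mathcal C\to S$ are finite. So replacing $S$ by a dense open $S_0$ loses only finitely many points, and flat subgroup schemes restrict to flat subgroup schemes. The hypothesis persists: a finite $S_0'\to S_0$ extends to a finite $S'\to S$, where $S'$ is the normalization of $S$ in the function field of $S'_0$, and a proper subgroup scheme containing a component over $S_0'$ gives one over $S'$ by taking the closure of its generic fibre. Removing the fibres through the finitely many singular points, we may assume $\mathcal C$ smooth and closed in $\mathcal A$. By (BC) only finitely many points come from codimension $\ge2$, so let $\operatorname{codim}G=1$ from now on.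

**Step 2: make all relevant subvarieties and isogenies rational.** Choose a finite extension $K'/K$ such that:

1. all endomorphisms of $\mathcal A_{\overline K}$ are defined over $K'$; hence so is every abelian subvariety of $\mathcal A_{\overline K}$, being the image of an endomorphism;
2. each elliptic curve with $j\in\overline{\mathbb Q}$ among representatives of the finitely many isogeny classes of simple factors of $\mathcal A_{K'}$ is $K'$-isogenous to a constant curve $(E_i)_{K'}$, with $E_i/\overline{\mathbb Q}$, $i=1,\dots,t$.

First achieve 1, using that the endomorphism ring is finitely generated. The simple factors, realized as abelian subvarieties, are then geometrically simple. An elliptic curve with $j\in\overline{\mathbb Q}$ becomes isomorphic to a constant one over a finite extension, so a further finite extension achieves 2.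

Let $S'$ be the normalization of $S$ in $K'$. Shrinking $S$, we may assume $S'\to S$ finite étale. Put $\mathcal A'=\mathcal A\times_SS'$ and let $\mathcal C'$ be a component of $\mathcal C\times_SS'$. As $\mathcal C\times_SS'$ is finite étale over the smooth connected curve $\mathcal C$, $\mathcal C'$ is smooth, open and closed in it, and finite étale and surjective over $\mathcal C$. For $G'=G\times_SS'$ we have $\mathcal C'\cap G'=\mathcal C'\times_{\mathcal C}(\mathcal C\cap G)$, and étale pullback preserves lengths. So if $x\in\mathcal C\cap_{sing}G$ and $x'\in\mathcal C'$ lies over $x$, then $x'\in\mathcal C'\cap_{sing}G'$. It suffices to show that only finitely many $x'$ lie in $\mathcal C'\cap_{sing}G'$ for some flat $G'\subset\mathcal A'$ of codimension $1$. For finite $T\to S'$ the components of $\mathcal C'\times_{S'}T$ are components of $\mathcal C\times_ST$, so $\mathcal C'$ lies in no proper subgroup scheme of $\mathcal A'$, even after a finite base change.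

**Step 3: attach an elliptic scheme to $G'$.** Let $x'\in\mathcal C'\cap_{sing}G'$. By Lemma 5 there is a smooth surjective $\psi:\mathcal A'\to F$ with $F\to S'$ an elliptic scheme and $G'$ open and closed in $\ker\psi$. So $x'\in\mathcal C'\cap_{sing}\ker\psi$. The curve $F_\eta$ is a quotient of $\mathcal A'_\eta$, hence $K'$-isogenous to an elliptic simple factor. An elliptic curve isogenous to one with $j\in\overline{\mathbb Q}$ has $j\in\overline{\mathbb Q}$: over $\overline K$ it is the quotient of a constant curve by a finite subgroup, and finite subgroups consist of torsion points, which are constant. So either $j(F_\eta)\notin\overline{\mathbb Q}$, or $F_\eta$ is $K'$-isogenous to some $(E_i)_{K'}$.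

**Step 4: if $j(F_\eta)\notin\overline{\mathbb Q}$, divide out the isotrivial elliptic part.** Let $I\subset\mathcal A'_\eta$ be the sum of all elliptic curves in $\mathcal A'_\eta$ with $j\in\overline{\mathbb Q}$, and let $q:\mathcal A'\to\mathcal A''$ be the smooth surjective homomorphism of abelian schemes over $S'$ extending $\mathcal A'_\eta\to\mathcal A'_\eta/I$, as in Step 1 of Lemma 5.

*$\mathcal A''$ has no isotrivial elliptic component.* Otherwise over some finite extension $K''/K'$ there is a surjection $\mathcal A''_{K''}\to E_{K''}$ with $E$ a constant elliptic curve. The composite $\mathcal A'_{K''}\to E_{K''}$ is surjective. By Poincaré, the identity component of its kernel has a complement, an elliptic curve $E^*\subset\mathcal A'_{K''}$ mapping onto $E_{K''}$. It is isogenous to $E_{K''}$, so $j(E^*)\in\overline{\mathbb Q}$, and by condition 1 it is defined over $K'$. So $E^*\subset I_{K''}$ maps to $0$ in $\mathcal A''_{K''}$, a contradiction.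

*$\mathcal C'':=\overline{q(\mathcal C')}$ satisfies the hypotheses of Theorem 1.* It is an irreducible curve dominating $S'$; as $q$ is proper, $\mathcal C''=q(\mathcal C')$. Suppose that for a finite $T\to S'$ a component $D$ of $\mathcal C''\times_{S'}T$ lies in a proper subgroup scheme $H$ of $\mathcal A''_T$. The map $\mathcal C'\times_{S'}T\to\mathcal C''\times_{S'}T$ is surjective, so some component of $\mathcal C'\times_{S'}T$ dominates $D$, and it lies in $q_T^{-1}(H)$. This is a proper subgroup scheme of $\mathcal A'_T$, since $q_T$ is surjective. That contradicts Step 2.

*Transfer of the tangency.* A nonzero homomorphism $I\to F_\eta$ would be nonzero on some elliptic curve with $j\in\overline{\mathbb Q}$, hence an isogeny from it onto $F_\eta$, which is impossible. So $\psi$ kills $I$, and by Lemma 6(iii) $\psi=\psi''\circ q$ with $\psi'':\mathcal A''\to F$. It is surjective since $\psi$ is, and smooth by Lemma 6(i), so $\ker\psi''$ is a flat subgroup scheme of codimension $1$. Off finitely many points of $\mathcal C'$, independently of $\psi$, the map $\mathcal C'\to\mathcal C''$ is étale and $\mathcal C''$ is smooth at the image. As $\mathcal C'\cap\ker\psi=\mathcal C'\times_{\mathcal C''}(\mathcal C''\cap\ker\psi'')$,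 at such points the lengths at $x'$ and $q(x')$ agree. So $q(x')\in\mathcal C''^{\{1,sing\}}$, which is finite by (K). Since $\mathcal C'\to\mathcal C''$ is quasi-finite, only finitely many $x'$ arise.

**Step 5: if $F_\eta$ is isogenous to $E=E_i$, replace $F$ by $E\times S'$.** There are finitely many $i$; fix one. An isogeny $F_\eta\to E_{K'}$ extends to $\alpha:F\to E\times S'$. Composing with the extension of a reverse isogeny gives $[\nu]$ for some $\nu\ge1$. So $\alpha$ has finite kernel on every fibre: it is an isogeny on every fibre, hence étale. For any finite étale homomorphism $\alpha$ of elliptic schemes with source $F$, the zero section is open and closed in the finite étale group scheme $\ker\alpha$, so $\ker\psi$ is open and closed in $\psi^{-1}(\ker\alpha)=\ker(\alpha\psi)$, and $x'\in\mathcal C'\cap_{sing}\ker(\alpha\psi)$. Hence we may assume $F=E\times S'$. Applying this to $\alpha=[N]$, we may further replace $\psi$ by $N\psi$ for any $N\ge1$.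

**Step 6: put all these $\psi$ into one finitely generated module.** Let $O=\operatorname{End}(E)$. The $O$-module $\operatorname{Hom}(\mathcal A'_\eta,E_{K'})$ is finitely generated and torsion-free. Fix a maximal $O$-independent system $p_1,\dots,p_m$ in it, depending only on $i$, and extend to $p_j:\mathcal A'\to E\times S'$ by Lemma 6(iii). For suitable $N\ge1$ we have $N\psi=\sum a_jp_j$ with $a\in O^m\setminus0$. Let $P_j:\mathcal C'\to E$ be $p_j|_{\mathcal C'}$ followed by the projection to $E$. It extends to $P_j:X\to E$, with $X$ the smooth completion of $\mathcal C'$. Put
$$W=\sum_jOP_j\subset\operatorname{Mor}(X,E),\qquad w=\sum_ja_jP_j\in W.$$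

**Step 7: apply Theorem 3.** Let $\tau$ be a local parameter of $E$ at $0$. The zero section of $E\times S'$ is cut out by $\tau$ locally, so $\ker(N\psi)\cap\mathcal C'$ is defined near $x'$ by $\tau\circ w$. As $\mathcal C'$ is smooth, $x'\in\mathcal C'\cap_{sing}\ker(N\psi)$ means that $\tau\circ w$ vanishes to order at least $2$ at $x'$, that is,
$$w(x')=0,\qquad(dw)_{x'}=0.$$
Here $w\not\equiv0$, because $\mathcal C'$ is not contained in the proper subgroup scheme $\ker(N\psi)$. As $w(x')=0$, $w$ is nonconstant. By Theorem 3 applied to $W$, only finitely many $x'$ arise. $\blacksquare$

## 10. Proof of Theorem 2: passing to the smallest subgroup containing the curve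

Now $\mathcal C$ may lie in proper subgroup schemes. The plan is to move $\mathcal C$ by a multiplication $[N]$ into an abelian subscheme $\mathcal H$ in which it is not contained in any proper subgroup scheme, and to apply Theorem 1 there.

**Step 1: base change.** As in Section 9, shrink $S$ so that $\mathcal C$ is smooth and closed in $\mathcal A$, and pass to a finite étale $S'\to S$ with function field $K'$ such that all abelian subvarieties of $\mathcal A_{\overline K}$ are defined over $K'$. Put $\mathcal A'=\mathcal A\times_SS'$ and let $\mathcal C'$ be a component of $\mathcal C\times_SS'$. If $\mathcal C\not\subset G$, then $\mathcal C'\not\subset G'=G\times_SS'$, because $\mathcal C'\to\mathcal C$ is surjective. Tangency points lift as before. So it suffices to show that only finitely many points lie in $\mathcal C'\cap_{sing}G'$ for some flat $G'\not\supset\mathcal C'$.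

**Step 2: construct $\mathcal H$ and $\mathcal C_1$.** Let $H_\eta$ be the smallest algebraic subgroup of $\mathcal A'_\eta$ containing the generic point of $\mathcal C'$. Let $N\ge1$ kill $H_\eta/H_\eta^0$, and let $\mathcal H$ be the closure of $H_\eta^0$, an abelian scheme by Lemma 6(ii). As $[N]$ is finite and maps $H_\eta$ into $H_\eta^0$, $\mathcal C_1=[N](\mathcal C')\subset\mathcal H$ is a closed irreducible curve dominating $S'$.

**Step 3: $\mathcal C_1$ lies in no proper subgroup scheme of $\mathcal H$, even after a finite base change.** Suppose that for a finite $S''\to S'$ a component $D$ of $\mathcal C_1\times_{S'}S''$ lies in a proper subgroup scheme, and let $B\subsetneq H_\eta^0$ be the identity component of its generic fibre. By the choice of $K'$, $B$ is defined over $K'$. Let $M\ge1$ kill the component group of that generic fibre. Then the generic point of $D$ lies in the kernel $L$ of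
$$H_\eta^0\to H_\eta^0/B\xrightarrow{\ M\ }H_\eta^0/B .$$
This $L$ is defined over $K'$. Since $S''\to S'$ is finite and flat, so is $\mathcal C_1\times_{S'}S''\to\mathcal C_1$, and $D$ dominates $\mathcal C_1$. So the generic point of $\mathcal C_1$ lies in $L$, and the generic point of $\mathcal C'$ lies in $[N]^{-1}(L)$, an algebraic subgroup of dimension $\dim B<\dim H_\eta$. By minimality $H_\eta\subset[N]^{-1}(L)$, a contradiction.

**Step 4: carry the tangency from $\mathcal C'$ to $\mathcal C_1$.** Let $x'\in\mathcal C'\cap_{sing}G'$ with $\mathcal C'\not\subset G'$, and let $\psi:\mathcal A'\to\mathcal Q$ be as in Lemma 5 for $G'$. Since $[N]$ is étale on $\mathcal Q$, the zero section is open and closed in $\mathcal Q[N]$. So $\ker\psi$, and hence $G'$, is open and closed in $\ker(N\psi)$. In particular $x'\in\mathcal C'\cap_{sing}\ker(N\psi)$.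

If $\mathcal C'\subset\ker(N\psi)$, then $\mathcal C'$ lies in one connected component of $\ker(N\psi)$. That component contains $x'\in G'$, hence lies in $G'$, so $\mathcal C'\subset G'$, a contradiction. Thus $\mathcal C'\not\subset\ker(N\psi)=[N]^{-1}(\ker\psi)$, i.e. $\mathcal C_1\not\subset\ker\psi$.

Off finitely many $x'$, independently of $G'$, $[N]:\mathcal C'\to\mathcal C_1$ is étale at $x'$. Since $\mathcal C'\cap[N]^{-1}(\ker\psi)=\mathcal C'\times_{\mathcal C_1}(\mathcal C_1\cap\ker\psi)$, étale pullback preserves the length, and $Nx'\in\mathcal C_1\cap_{sing}\ker\psi$.

**Step 5: see the intersection inside $\mathcal H$.** As $\mathcal C_1\subset\mathcal H$, $\mathcal C_1\cap\ker\psi=\mathcal C_1\cap\ker(\psi|_{\mathcal H})$. Let $\mathcal Q_1\subset\mathcal Q$ be the closure of $\psi(H_\eta^0)$, an abelian subscheme by Lemma 6(ii). Then $\psi|_{\mathcal H}:\mathcal H\to\mathcal Q_1$ is proper and dominant, hence surjective, hence smooth by Lemma 6(i). So $\ker(\psi|_{\mathcal H})$ is a flat subgroup scheme of $\mathcal H$ of codimension $\dim(\mathcal Q_1)_\eta$. If this were $0$, then $\psi|_{\mathcal H}=0$ and $\mathcal C_1\subset\ker\psi$, which Step 4 excludes. So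 the codimension is at least $1$, and $Nx'\in\mathcal C_1^{\{1,sing\}}$ formed in $\mathcal H$. By Step 3, Theorem 1 applies to $\mathcal C_1\subset\mathcal H\to S'$, so this set is finite. (If $\mathcal H$ has relative dimension $0$ it is empty.) Since $[N]$ is finite, only finitely many $x'$ arise. $\blacksquare$
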